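# Moving a circular arc in small area: why the half-circle is the threshold

## 1. Exit and reflect: the map $Y$

Let a unit disc ride on a moving centre. Its centre follows a continuous path $c:[0,1]\to\mathbb R^2$ from $p$ to $q$, where $d=|p-q|>0$. Write $B(x,\rho)$ for the open disc with centre $x$ and radius $\rho$, and consider the points that the disc covers strictly at the start and strictly does not cover at the end:
$$X=\{x:\ |x-p|<1,\ |x-q|>1\}.$$
Take $x\in X$ and wait until the open disc loses $x$ for the first time. At that moment $x$ lies on the boundary circle; jump to the diametrically opposite point of that circle. In formulas,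
$$t(x)=\min\{t\in[0,1]:\ |c(t)-x|\ge 1\},\qquad Y(x)=2\,c(t(x))-x .$$
The minimum exists because $c(1)=q$ and $|q-x|>1$. It is positive because $|c(0)-x|=|p-x|<1$, and by continuity $|c(t(x))-x|=1$. So $x$ and $Y(x)$ are antipodal points of the unit circle centred at $c(t(x))$.

**Example (straight path).** Let $p=(0,0)$, $q=(d,0)$ and let $c$ run along the segment $[p,q]$. Fix a height $h\in(-1,1)$ and put $w=\sqrt{1-h^2}$. A point $x=(x_1,h)$ of $B(p,1)$ has $-w<x_1<w$, and it is on the circle centred at $(s,0)$ when $|x_1-s|=w$. The disc moves to the right, so the first loss occurs at $s=x_1+w$. For $x\in X$ we have $|x_1-d|>w$, and $x_1>d+w$ is impossible because $x_1<w$; so $x_1<d-w$, that is, $s<d$, as it must be. Thus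
$$Y(x_1,h)=(x_1+2w,\,-h).$$
Each horizontal slice of $X$ is translated and then reflected in the $x_1$-axis. Visibly $Y$ is injective, preserves area, and has image outside $B(p,1)$: the slice of $X$ at height $h$ is, up to an endpoint, the interval from $-w$ to $-w+\min(d,2w)$, and its image is the interval from $w$ to $w+\min(d,2w)$ at height $-h$.

We shall see that these three properties survive for every polygonal path $c$. Their use is this. Suppose that a subset $E$ of the unit circle contains at least one point of each antipodal pair, and that it is carried along with its centre at $c(t)$, turning as it likes. At time $t(x)$ it must contain $x$ or $Y(x)$. So the swept set contains at least one point of every pair $\{x,Y(x)\}$, the pairs are disjoint, and $Y$ does not squeeze area. Hence the swept area is at least the area of $X$, however cleverly the set turns. This settles the question whether every circular arc that is not a full circle can be moved to any other place in arbitrarily small area: it cannot, as soon as the arc is at least a half-circle.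

## 2. Positions, motions, swept area, and the theorems

**Definitions.** A *position* of $E\subset\mathbb R^2$ is an image $\phi(E)$ under an orientation-preserving isometry $\phi$ of $\mathbb R^2$. A *continuous motion* of $E$ from $\phi_0(E)$ to $\phi_1(E)$ is a continuous path $t\mapsto\phi_t$, $t\in[0,1]$, in the group of orientation-preserving isometries, joining $\phi_0$ to $\phi_1$. The *area swept* is the Lebesgue outer measure of $\bigcup_t\phi_t(E)$. The set can be moved between two positions *in an arbitrarily small area* if for every $\varepsilon>0$ some continuous motion between them sweeps area less than $\varepsilon$. The set $E$ has the *Kakeya property* if this holds for some two distinct positions, and the *strong Kakeya property* if it holds for any two positions.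

A *non-complete circular arc* is a set $\{c+(r\cos\theta,r\sin\theta):\theta\in[0,\alpha]\}$ with $r>0$ and $0<\alpha<2\pi$.

**Example.** Every non-complete arc has the Kakeya property: rotate it about the centre of its circle. It then sweeps only a subset of the circle, so the area is $0$. The strong property also asks us to displace the centre, and that is where the difficulty lies.

The following results may be quoted. Davies: finitely many parallel line segments can be simultaneously fully rotated in an arbitrarily small area; consequently a finite union of parallel segments has the strong Kakeya property. Csörnyei, Héra and Laczkovich: a closed connected set in $\mathbb R^2$ with the Kakeya property must be a subset of a line or of a circle. Héra and Laczkovich: short enough circular arcs possess the strong Kakeya property. The problem, from Márk Kökényesi, "Simultaneous rotation of infinitely many parallel line segments", arXiv:2411.11083 (2024), is to determine whether all non-complete circular arcs possess it. We use only the first two of these results, and only in the last section.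

**Notation.** $|\cdot|$ is Lebesgue measure in the plane and arc length on the unit circle $S^1$. $K_\rho$ is the closed $\rho$-neighbourhood of a set $K$. For a circle $C$ with centre $o$ and radius $r$ and $E\subset C$, let $E^*=2o-E$ be the antipodal set. The *centre* of the position $\phi(E)$ is $\phi(o)$. (If $E\cup E^*=C$, then $E$ is infinite, so it lies on only one circle and the centre depends only on the set $\phi(E)$.) Put
$$\lambda_r(d)=|B(p,r)\setminus B(q,r)|\qquad(|p-q|=d).$$
This equals $\pi r^2$ for $d\ge2r$. For $d\le2r$ the two discs meet in area $2r^2\arccos\frac d{2r}-\frac d2\sqrt{4r^2-d^2}$, so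
$$\lambda_r(d)=2r^2\arcsin\tfrac d{2r}+\tfrac d2\sqrt{4r^2-d^2}.$$
For $d>0$ it is positive: the difference of the discs contains a neighbourhood of any point of $B(p,r)$ lying on the ray from $p$ away from $q$, close enough to the circle.

**Example.** A closed arc of angle $\alpha<2\pi$ satisfies $E\cup E^*=C$ if and only if $\alpha\ge\pi$: the complement is an open arc of angle $2\pi-\alpha$, and it contains an antipodal pair exactly when $2\pi-\alpha>\pi$. The condition is not only about length in one piece. Three closed arcs of angle $\pi/3$ centred at the angles $0,\frac{2\pi}3,\frac{4\pi}3$ have antipodes centred at $\pi,\frac{5\pi}3,\frac\pi3$, and the six arcs cover the circle.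

**Theorem A.** Let $E\subset C$ be compact with $E\cup E^*=C$ (e.g. a closed arc of angle $\ge\pi$). For every continuous motion of $E$ whose centre moves from $p$ to $q$, $|p-q|=d$, the swept set $A$ satisfies
$$|A|\ \ge\ |A\cap B(p,3r)|\ \ge\ \lambda_r(d).$$
Hence two positions of $E$ can be joined in arbitrarily small area if and only if they have the same centre, and $E$ does not have the strong Kakeya property.

**Theorem B.** Let $E\subset C$ be compact with $E\cup E^*\ne C$ (e.g. an arc of angle $<\pi$). Then $E$ has the strong Kakeya property.

Together: a compact subset $E$ of a circle has the strong Kakeya property if and only if some diameter of the circle has neither endpoint in $E$. In particular a circular arc of angle $\alpha<2\pi$ has it if and only if $\alpha<\pi$. So the answer to the problem is no, and a half-circle is already a counterexample.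

**Theorem C.** Let $E\subsetneq C$ be compact with $E\cup E^*=C$ (e.g. an arc with $\pi\le\alpha<2\pi$). Let $m(d)$ be the infimum of the areas swept by motions joining two given positions whose centres are at distance $d$. Then
$$\max\{\lambda_r(d),\ \pi r^2\lfloor d/6r\rfloor\}\le m(d)\le 2rd .$$
Since $\lambda_r(d)=2rd-O(d^3)$ as $d\to0$, we get $m(d)/(2rd)\to1$, with the same constant for all such $E$.

**Corollary D.** A nonempty closed connected set $E\ne\mathbb R^2$ has the strong Kakeya property if and only if it is a point, a line segment, or a circular arc of angle $<\pi$.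

**Normalization.** By scaling, all proofs assume $r=1$ and $o=0$, so $E\subset S^1$ and $E^*=-E$. A motion is $\phi_t(x)=c(t)+R_{\theta(t)}x$ with $c,\theta$ continuous, where $R_\theta$ is rotation by $\theta$: indeed $c(t)=\phi_t(0)$, and the rotation part is a path in the rotation group, which lifts to a continuous angle. Put $e(\psi)=(\cos\psi,\sin\psi)$ and $n(\psi)=e(\psi+\frac\pi2)$. The swept set is the image of the compact set $[0,1]\times E$ under a continuous map, so it is compact and we may write $|A|$ for its area.

**Textbook facts.** If closed sets of finite measure decrease, their measures converge to the measure of the intersection; hence $|K_\rho|\to|K|$ as $\rho\to0$ for compact $K$. The area formula: if $\Phi$ is a $C^1$ map between planar regions with Jacobian determinant $J_\Phi$ and $Q$ is a bounded Borel set whose closure lies in the domain, then $|\Phi(Q)|\le\int_Q|J_\Phi|$, with equality if $\Phi$ is injective on $Q$; here $\Phi(Q)$ is Lebesgue measurable.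

## 3. Full circles, half-circles, and points that escape through the gap

**The whole circle.** If $E=S^1$ the lower bound is immediate. For $x\in X$ the continuous function $|c(t)-x|$ passes from below $1$ to above $1$, so $x$ lies on some circle $c(t)+S^1$. Thus $X\subset A$, and by symmetry $B(q,1)$ minus the closed unit disc about $p$ is also in $A$. These sets are disjoint, so $|A|\ge2\lambda_1(d)$.

**Two translations of a half-circle.** Let the centre move from $(0,0)$ to $(d,0)$ without turning, and again let $w=\sqrt{1-h^2}$. The slice of $B(p,1)\setminus B(q,1)$ at height $h$ has length $\min(d,2w)$, so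
$$\lambda_1(d)=\int_{-1}^1\min(d,2w)\,dh\le2d .$$
The half-circle facing forward (the points $u\in S^1$ with $u_1\ge0$) sweeps at each height $h\in[-1,1]$ an interval of length $d$: area $2d$. The half-circle facing sideways ($u_2\ge0$) sweeps at height $h\in(0,1)$ the set $[-w,-w+d]\cup[w,w+d]$, of length $d+\min(d,2w)$: area $d+\frac12\lambda_1(d)$. Both are at least $\lambda_1(d)$, since $\lambda_1(d)\le 2d$.

**Where the crossing argument stops.** Repeat the whole-circle argument for a half-circle. The point $x\in X$ is still crossed by the full circle $c(t)+S^1$, but it may be crossed by the missing part. In the sideways translation the points of $X$ with negative height are never touched. Turning during the motion lets us choose which points escape. All we keep is that when $x$ slips through the gap, its antipode at that instant is on the arc. This puts the antipodes of the escaped points in $A$, but it is a statement about single points. To turn it into a bound on area we need to know that the antipodes do not pile up on each other.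

**The crossing time matters.** They can pile up if we reflect at an arbitrary time when $x$ is on the circle. Let $\beta=\pi/12$, $p=(0,0)$, $q=(10,0)$, $y=(2,0)$, and
$$x_1=(0,0),\quad c_1=(1,0),\qquad x_2=(2-2\cos\beta,\,2\sin\beta),\quad c_2=(2-\cos\beta,\,\sin\beta).$$
Then $c_i=\frac12(x_i+y)$ and $|x_i-y|=2$, so $|c_i-x_i|=1$. Also $|x_2|=4\sin\frac\beta2<1$, because $\sin\frac\pi{24}<\frac\pi{24}<\frac14$; so $x_1,x_2\in X$. On the polygonal path $p\to c_1\to c_2\to q$, reflecting $x_1$ when the centre is at $c_1$ and $x_2$ when it is at $c_2$ gives the same point $y$. But $|c_1-x_2|^2=5-4\cos\beta>1$: the point $x_2$ had already been lost before the centre reached $c_1$. The passage at $c_2$ is not its first exit. The use of the *first* exit time is what rules such collisions out.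

## 4. The lower bound $|A|\ge\lambda_r(d)$: proof of Theorem A

Let $r=1$. If $d=0$ the inequality is trivial, so let $d>0$.

**Step 1: reduction to polygonal centre paths.** This step lets us differentiate $c$. Let $\rho>0$. By uniform continuity there is a piecewise linear $\tilde c$ with the same endpoints and $|\tilde c-c|\le\rho$. Put $\tilde A=\bigcup_t(\tilde c(t)+R_{\theta(t)}E)$. Each of its points is within $\rho$ of a point of $A$, so $\tilde A\subset A_\rho$. If the theorem holds for polygonal centre paths, then $|A_\rho\cap\overline{B(p,3)}|\ge|\tilde A\cap B(p,3)|\ge\lambda_1(d)$. As $\rho\to0$ the sets $A_\rho\cap\overline{B(p,3)}$ decrease to $A\cap\overline{B(p,3)}$, because $A$ is closed; and the boundary circle has measure $0$. Hence $|A\cap B(p,3)|\ge\lambda_1(d)$. From now on $c$ is piecewise linear.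

**Step 2: the antipodal alternative.** This step records what the hypothesis on $E$ gives. Let $X,t,Y$ be as in Section 1; $|X|=\lambda_1(d)$ because circles are null sets. Let $x\in X$ and put $R=R_{\theta(t(x))}$. Since $RE\cup(-RE)=S^1$ and $x-c(t(x))\in S^1$, either $x-c(t(x))\in RE$ or $Y(x)-c(t(x))=-(x-c(t(x)))\in RE$. Hence
$$x\in A\quad\text{or}\quad Y(x)\in A\qquad(x\in X).\tag{1}$$

**Step 3: $Y$ is injective.** This step excludes the pile-up of Section 3. Suppose $Y(x_1)=Y(x_2)=y$ with $x_1\ne x_2$. Put $t_i=t(x_i)$ and $c_i=c(t_i)=\frac12(x_i+y)$. Then $c_1\ne c_2$, so $t_1\ne t_2$; say $t_1<t_2$. We have $|c_1-y|=1$ and $|x_2-y|=|x_2-Y(x_2)|=2$, so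
$$|c_1-x_2|\ge|x_2-y|-|c_1-y|=1 .$$
By the definition of the first exit time, $t(x_2)\le t_1<t_2=t(x_2)$, a contradiction.

**Step 4: where $Y(X)$ lies.** This step makes the escaped points and their reflections disjoint. Since $|Y(x)-x|=2$ and $|x-p|<1$, we have $1<|Y(x)-p|<3$. So $Y(X)\subset B(p,3)$ and $Y(X)\cap B(p,1)=\emptyset$; in particular $Y(X)\cap X=\emptyset$.

**Step 5: $|Y(B)|=|B|$ for every Borel set $B\subset X$.** This step shows that $Y$ loses no area. The idea is to describe $x$ by the pair (exit time, exit direction); in these coordinates $x$ and $Y(x)$ are $c(s)-e(\psi)$ and $c(s)+e(\psi)$, and both maps have the same Jacobian up to sign.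

First, $t(\cdot)$ is Borel, because
$$\{x\in X:\ t(x)>s\}=\{x\in X:\ \max_{[0,s]}|c-x|<1\}$$
is open. Let $0=t_0<\dots<t_b=1$ be such that $c$ is affine with velocity $w_i$ on $I_i=(t_{i-1},t_i]$. For $(s,\psi)\in I_i\times[0,2\pi)$ put $\Phi_\pm(s,\psi)=c(s)\pm e(\psi)$; the same formulas, with $c$ extended affinely, define smooth maps on $\mathbb R^2$. The partial derivatives are $w_i$ and $\pm n(\psi)$, so both maps have absolute Jacobian
$$|\det(w_i,n(\psi))|=|w_i\cdot e(\psi)|,$$
since $n(\psi)=(-\sin\psi,\cos\psi)$. Let
$$Q_i=\{(s,\psi)\in I_i\times[0,2\pi):\ \Phi_-(s,\psi)\in B,\ t(\Phi_-(s,\psi))=s\},$$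
which is a Borel set.

The map $\Phi_-$ sends $Q_i$ injectively onto $B_i=\{x\in B:t(x)\in I_i\}$. Indeed, if $x=\Phi_-(s,\psi)$ with $(s,\psi)\in Q_i$, then $s=t(x)$, and $\psi$ is determined by $e(\psi)=c(s)-x$. Conversely, for $x\in B_i$ the pair $s=t(x)$, $e(\psi)=c(s)-x$ lies in $Q_i$, because $|c(t(x))-x|=1$. On $Q_i$ we have
$$Y(\Phi_-(s,\psi))=2c(s)-(c(s)-e(\psi))=\Phi_+(s,\psi),$$
so by Step 3 the map $\Phi_+$ sends $Q_i$ injectively onto $Y(B_i)$. By the area formula, applied to each map,
$$|B_i|=\int_{Q_i}|w_i\cdot e(\psi)|\,ds\,d\psi=|Y(B_i)| .$$
Since $t(x)\in(0,1]$ on $X$, the sets $B_i$ partition $B$. Since $Y$ is injective, the sets $Y(B_i)$ partition $Y(B)$. Summing over $i$ gives the claim.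

**Step 6: conclusion.** This step adds up the two kinds of points. By (1), $Y(X\setminus A)\subset A$. By Step 4 this set is disjoint from $X$ and contained in $B(p,3)$, and $X\subset B(p,1)$. So, by Step 5,
$$|A\cap B(p,3)|\ge|A\cap X|+|Y(X\setminus A)|=|A\cap X|+|X\setminus A|=|X|=\lambda_1(d).$$
If two positions have distinct centres, this is a positive lower bound for every motion between them. If the centres coincide, a rotation joins the positions in area $0$. This proves Theorem A. In particular every arc with $\pi\le\alpha<2\pi$ fails to have the strong Kakeya property.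

## 5. What a translation costs each direction of the circle

We turn to sets that miss an antipodal pair. For $Z\subset\mathbb R^2\times S^1$ let
$$[Z]=\{c+u:\ (c,u)\in Z\}.$$
Here $c$ is a position of the centre and $u$ a point of the circle. For example, if the centre runs along a segment $\Gamma$ and $E$ has constant orientation $\theta$, the swept set is $[\Gamma\times R_\theta E]$. Segments are oriented, and $v_\Gamma$ denotes the vector of $\Gamma$. Two facts drive everything.

**(F1)** If $U\subset S^1$ is Borel, then $|[\Gamma\times U]|\le\int_U|v_\Gamma\cdot u|\,du$.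

Indeed, if $\Gamma$ starts at $a$, the map $(s,\psi)\mapsto a+sv_\Gamma+e(\psi)$ on $[0,1]\times\{\psi\in[0,2\pi):e(\psi)\in U\}$ has image $[\Gamma\times U]$ and absolute Jacobian $|v_\Gamma\cdot e(\psi)|$. We call $|v_\Gamma\cdot u|$ the *flux* of $u$ along $\Gamma$. It is zero when $\Gamma$ is tangent to the circle at $u$.

**(F2)** If $Z$ is compact, then $|[Z]_\rho|\to|[Z]|$ as $\rho\to0$. If $\Gamma'\subset\Gamma_\rho$, then $[\Gamma'\times U]\subset[\Gamma\times U]_\rho$.

The first part holds since $[Z]$ is compact. For the second, if $c'\in\Gamma'$ and $u\in U$, pick $c\in\Gamma$ with $|c-c'|\le\rho$; then $c'+u$ is within $\rho$ of $c+u$.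

**A first attempt at short arcs.** Let $E$ be an arc of angle $\alpha<\pi$. The rotations at vertices are free, so we may choose any polygonal path from $p$ to $q$ and turn the arc so that its midpoint is tangent to the current segment. On a segment of length $\ell$ the cost by (F1) is $\ell\int_{-\alpha/2}^{\alpha/2}|\sin x|\,dx=2\ell(1-\cos\frac\alpha2)$. No orientation has a smaller (F1) bound, since the points of the circle where $|v_\Gamma\cdot u|$ is small form intervals centred at the two points of tangency. So any bound obtained by *summing* (F1) over the pieces is at least $2d(1-\cos\frac\alpha2)$, and longer paths make it worse. Summation cannot give arbitrarily small area; pieces must overlap.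

Fact (F2) produces overlap. Suppose that $[\Gamma\times U]$ is small for some closed $U$. Then all the later path may be built inside $\Gamma_\rho$ with $\rho$ tiny, and for directions $u\in U$ nothing in that neighbourhood costs more than $|[\Gamma\times U]_\rho|\approx|[\Gamma\times U]|$, however long the path becomes. We say that the directions in $U$ are *dead* on everything that replaces $\Gamma$: they have been paid for. The plan is to replace segments by fine zigzags, killing each direction when the current segments are nearly tangent to the circle there.

## 6. A fine zigzag that turns $z$ into $w$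

For linearly independent vectors $z,w$ put
$$\Sigma(z,w)=\{u\in S^1:\ (u\cdot z)(u\cdot w)\le0\}.$$
If we deform $z$ linearly into $w$, the directions in $\Sigma(z,w)$ are those that become orthogonal to the vector on the way.

**Lemma 1.** Let $\Gamma=[a,a+z]$, let $w$ be linearly independent of $z$, and let $\Sigma=\Sigma(z,w)$. For all $\rho,\eta>0$ there is a polygonal path from $a$ to $a+z$ inside $\Gamma_\rho$, made of finitely many segments. Each is either *main* (a positive multiple of $w$) or *leftover* (a positive multiple of $z-w$), and each leftover $\Lambda$ carries a finite union of closed arcs $D_\Lambda\subset S^1$, such that: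

1. the leftover vectors sum to $z-w$;
2. the set $\bigcup_{M\text{ main}}[M\times\Sigma]\cup\bigcup_\Lambda[\Lambda\times D_\Lambda]$ has measure $<\eta$;
3. $\sum_\Lambda|v_\Lambda\cdot u|\,1_{u\notin D_\Lambda}\le|u\cdot z|+\eta$ for every $u\in\Sigma$.

In words: on the mains all of $\Sigma$ is almost free; on the leftovers, the flux of $u\in\Sigma$ that is still to be paid has not grown.

**Example.** Let $z=(1,0)$, $w=(0,1)$, so $z-w=(1,-1)$ and $\Sigma$ consists of the second and fourth quadrants of the circle. In two steps: first replace $[0,z]$ by many repetitions of short multiples of $(\frac12,\frac12)$ and $(\frac12,-\frac12)$ alternately; then replace each multiple of $(\frac12,\frac12)$ by many repetitions of short multiples of $(0,1)$ and $(\frac12,-\frac12)$. The direction $u=e(\frac{2\pi}3)=(-\frac12,\frac{\sqrt3}2)$ has $u\cdot((1-s)z+sw)=0$ at $s=\frac1{1+\sqrt3}$, which is in the first half of the deformation. It will be dead on everything that comes from the multiples of $(\frac12,\frac12)$, so only the first-step leftovers, of total vector $(\frac12,-\frac12)$, count for $u$. With many steps instead of two, the leftovers that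 count for $u$ have total vector about $s(z-w)$ and flux about $s\,|u\cdot(z-w)|=\frac1{1+\sqrt3}\cdot\frac{1+\sqrt3}2=\frac12=|u\cdot z|$. This is the bound in 3.

*Proof.*

**Step 1: slicing $\Sigma$.** This step sorts the directions by the moment at which they become orthogonal. Take $J$ with $(2\pi+1)|z-w|/J<\eta/2$. Put
$$z(s)=z-s(z-w)=(1-s)z+sw,\qquad z_j=z(j/J),\qquad \Sigma_j=\Sigma(z_{j-1},z_j)\quad(1\le j\le J).$$
So $z_0=z$, $z_J=w$. Since $\det(z(s),z(s'))=(s'-s)\det(z,w)$, consecutive $z_j$ are linearly independent and nonzero, and each $\Sigma_j$ is a finite union of closed arcs. For fixed $u$ the function $s\mapsto u\cdot z(s)$ is affine, and not identically zero, since $u$ is not orthogonal to both $z$ and $w$. An affine function has a zero in an interval if and only if the product of its endpoint values is $\le0$. Hence $u\in\Sigma$ if and only if there is a zero $s(u)\in[0,1]$, which is then unique; and $u\in\Sigma_j$ if and only if $s(u)\in[\frac{j-1}J,\frac jJ]$. So $\Sigma=\bigcup_j\Sigma_j$. Different $\Sigma_j$ overlap only in finite sets (where $u\perp z_j$ for a common endpoint), so $\sum_j|\Sigma_j|\le2\pi$.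

**Step 2: the zigzag.** This step builds the path. Start with $\Gamma$ as the single main segment of level $0$. At step $j=1,\dots,J$ replace each main segment of level $j-1$, with vector $\kappa z_{j-1}$, by $n_j$ repetitions of the following pair: the vector $\frac\kappa{n_j}z_j$, called a main segment of level $j$, followed by the vector $\frac\kappa{n_j}\cdot\frac{z-w}J$, a leftover created at step $j$. Leftovers are not changed later. Since $z_{j-1}=z_j+\frac{z-w}J$, endpoints are preserved. The coefficients $\kappa$ of the level-$j$ mains are positive and sum to $1$; so the vectors of the level-$j$ mains sum to $z_j$ and the vectors of the leftovers created at step $j$ sum to $(z-w)/J$. Each repetition starts on the replaced segment, so the replacement stays within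
$$h_j\le\Big(|z_j|+\frac{|z-w|}J\Big)\Big/n_j$$
of it.

After the last step the mains are positive multiples of $z_J=w$ and the leftovers are positive multiples of $z-w$. The leftover vectors sum to $J\cdot\frac{z-w}J=z-w$, which is 1.

**Step 3: how fine the zigzag must be.** This step ensures that what is paid once stays paid. Let $T_j=(\text{union of the level-}j\text{ mains})\times\Sigma_j$, a compact set. For $u\in\Sigma_j$ the numbers $u\cdot z_{j-1}$ and $u\cdot z_j$ do not have the same strict sign, so
$$|u\cdot z_j|\le|u\cdot(z_{j-1}-z_j)|\le|z-w|/J .$$
By (F1), summed over the level-$j$ mains,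
$$|[T_j]|\le\int_{\Sigma_j}|z_j\cdot u|\,du\le|\Sigma_j|\,|z-w|/J .$$
When level $j$ has been built, choose $\rho_j>0$ with $|[T_j]_{\rho_j}|<|[T_j]|+\frac\eta{2J}$, by (F2). At step $j$ take $n_j$ so large that $h_j\le2^{-j}\min(\rho,\rho_1,\dots,\rho_{j-1})$. Then everything produced later from a level-$j$ main $M$ is within $\sum_{i>j}h_i\le\rho_j\sum_{i>j}2^{-i}\le\rho_j$ of $M$, so it lies in $M_{\rho_j}$; and the whole path lies in $\Gamma_\rho$, because $\sum_{i\ge1}h_i\le\rho$.

**Step 4: dead sets and property 2.** This step declares which directions are paid on which leftovers. For a leftover $\Lambda$ created at step $i$ put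
$$D_\Lambda=\bigcup_{1\le j\le i-1}\Sigma_j ,$$
empty if $i=1$. Such a $\Lambda$ descends from mains of the levels $1,\dots,i-1$; so for $j\le i-1$ it lies in $M_{\rho_j}$ for some level-$j$ main $M$, and $[\Lambda\times\Sigma_j]\subset[T_j]_{\rho_j}$ by (F2). A final main descends from, or is, a main of each level $1,\dots,J$, so $[M\times\Sigma]=\bigcup_j[M\times\Sigma_j]\subset\bigcup_j[T_j]_{\rho_j}$. Hence the set in 2 lies in $\bigcup_j[T_j]_{\rho_j}$, whose measure is less than
$$\sum_{j=1}^J\Big(|\Sigma_j|\frac{|z-w|}J+\frac\eta{2J}\Big)\le\frac{2\pi|z-w|}J+\frac\eta2<\eta .$$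

**Step 5: property 3.** This step counts the flux that is not yet paid. Let $u\in\Sigma$ and let $j$ be minimal with $u\in\Sigma_j$; then $s(u)\ge\frac{j-1}J$. For a leftover created at step $i$ we have $u\notin D_\Lambda$ if and only if $i-1<j$, that is, $i\le j$. These leftovers are positive multiples of $z-w$ with total vector $\frac jJ(z-w)$. So the sum in 3 equals
$$\frac jJ|u\cdot(z-w)|\le\Big(s(u)+\frac1J\Big)|u\cdot(z-w)|\le|u\cdot z|+\eta ,$$
because $u\cdot z(s(u))=0$ means $u\cdot z=s(u)\,u\cdot(z-w)$, and $|u\cdot(z-w)|/J\le|z-w|/J<\eta$. $\square$

## 7. Turning the leftover direction through a half-turn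

One application of Lemma 1 is not enough: the leftovers still have unpaid flux up to $|u\cdot z|$ for $u\in\Sigma$, and directions outside $\Sigma$ are not treated at all. Outside $\Sigma$ we ask $E$ for help: on the mains, $E$ will be turned so that it has no points there. This set consists of two opposite open arcs, so this is exactly where $E$ must miss an antipodal pair. As for the leftovers, we apply Lemma 1 to them again and again, with $w$ chosen so that the leftover direction turns slightly each time. While it turns through a half-turn, every $u$ is at some moment nearly tangent, its unpaid flux drops almost to $0$, and afterwards it must not be allowed to recover. The leftovers get longer at each stage; we have to check that the total growth is bounded while the drop is as deep as we like.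

For $\varphi\in\mathbb R$ and $\delta\in(0,\pi/8)$ let
$$W^+_\varphi=\{n(\psi):\ \varphi-2\delta\le\psi\le\varphi\},\qquad W_\varphi=W^+_\varphi\cup(-W^+_\varphi).$$

**Proposition 2.** Let $p\ne q$, $\varepsilon,\rho_0>0$, $0<\delta<\pi/8$. There is a polygonal path from $p$ to $q$ inside $[p,q]_{\rho_0}$ with consecutive segments $\Gamma_1,\dots,\Gamma_n$, and angles $\varphi_1,\dots,\varphi_n$, such that
$$\Big|\bigcup_i[\Gamma_i\times(S^1\setminus W_{\varphi_i})]\Big|<\varepsilon .$$

*Proof.*

**Step 1: parameters.** This step fixes the turning angle $\beta$ and the growth factor $g$ of one stage. Let $a\in(0,1]$, to be chosen at the end of Step 6, depending only on $\delta$, $|q-p|$, $\varepsilon$. Define $g>0$ and $\beta\in(0,2\delta)$ by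
$$g\,e^{-i\beta}=1+a\,e^{-2i\delta}.$$
Then $g^2=1+2a\cos2\delta+a^2\ge1$, so $1\le g\le1+a\le2$. Taking imaginary parts, $\sin\beta=a\sin2\delta/g$. Since $\sin\beta\le\beta\le\frac\pi2\sin\beta$,
$$\tfrac12a\sin2\delta\le\beta\le\tfrac\pi2a .\tag{2}$$
Let $N=\lceil\pi/\beta\rceil$ and $\varphi^{(k)}=\varphi^{(0)}-k\beta$, where $e(\varphi^{(0)})$ is the direction of $q-p$.

**Step 2: geometry of one stage.** This step computes $\Sigma(z,w)$ for our choice of $w$. For a segment with vector $z=\ell e(\varphi)$ put $w=-a\ell\,e(\varphi-2\delta)$. These are linearly independent because $0<2\delta<\pi$, and in complex notation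
$$z-w=\ell e^{i\varphi}(1+ae^{-2i\delta})=g\ell\,e(\varphi-\beta).$$
So the leftovers turn by $-\beta$ and have total length $g\ell$. Let $u=\pm n(\psi)$ and $x=\varphi-\psi$. Since $e(\varphi)\cdot n(\psi)=\sin(\varphi-\psi)$,
$$u\cdot z=\pm\ell\sin x,\qquad u\cdot w=\mp a\ell\sin(x-2\delta).$$
So $u\in\Sigma(z,w)$ if and only if $\sin x\sin(x-2\delta)\ge0$. This depends only on $x$ mod $\pi$. For $x\in[0,\pi)$ it holds at $x=0$ and for $x\ge2\delta$ (both sines are $\ge0$), and fails for $0<x<2\delta$. Thus
$$S^1\setminus\Sigma(z,w)=\{\pm n(\psi):\ \varphi-2\delta<\psi<\varphi\}\subset W_\varphi .\tag{3}$$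
The set $\Sigma(z,w)$ depends only on $\varphi$ (and $\delta$); write $\Sigma^{(k)}$ for it when $\varphi=\varphi^{(k)}$.

**Step 3: the inductive construction.** This step builds the path in stages $k=0,1,\dots,N$. At stage $k$ we have a polygonal path from $p$ to $q$ made of two kinds of segments. *Finished* segments each carry one of the angles $\varphi^{(j)}$, $j<k$, and the dead set $\Sigma^{(j)}$. *Active* segments $\Gamma$ are positive multiples of $e(\varphi^{(k)})$, and each carries a dead set $D_\Gamma$, a finite union of closed arcs. Let $Z_k$ be the union of all products (segment)$\times$(its dead set); it is compact. We keep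
$$|[Z_k]|<\varepsilon/2 .$$
At stage $0$ there is one active segment $[p,q]$ with empty dead set.

To pass to stage $k+1$, choose $\rho\le2^{-k-1}\rho_0$ with $|[Z_k]_\rho|<\varepsilon/2$, by (F2). Apply Lemma 1 to every active $\Gamma$, with $z=v_\Gamma$, $w$ as in Step 2, this $\rho$, and a small tolerance $\eta'$ in the role of $\eta$. The mains become finished, with angle $\varphi^{(k)}$ and dead set $\Sigma^{(k)}$. Each leftover $\Lambda$ of $\Gamma$ becomes active with dead set $D_\Gamma\cup D_\Lambda$; it is a positive multiple of $e(\varphi^{(k)}-\beta)=e(\varphi^{(k+1)})$, as required. Old finished segments are kept.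

For the new pieces, $[\Lambda\times D_\Gamma]\subset[\Gamma\times D_\Gamma]_\rho\subset[Z_k]_\rho$ because $\Lambda\subset\Gamma_\rho$, while all the sets $[M\times\Sigma^{(k)}]$ and $[\Lambda\times D_\Lambda]$ coming from one $\Gamma$ lie in a set of measure $<\eta'$ by property 2. So, with $\#$ the number of active segments at stage $k$ and
$$\tau_k=\#\cdot\eta',$$
we get $|[Z_{k+1}]|\le|[Z_k]_\rho|+\tau_k<\varepsilon/2$ if $\eta'$ is small enough. Since $\#$ is known when $\eta'$ is chosen, we can also ensure
$$\sum_{k<N}\tau_k\le\beta\,|q-p| .\tag{4}$$
By Step 2 the total length of the active segments at stage $k$ is $L_k=g^k|q-p|$. Since the values of $\rho$ sum to at most $\rho_0$, the path stays in $[p,q]_{\rho_0}$.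

**Step 4: unpaid flux in one stage.** This step shows how the unpaid flux of a direction can change. Let
$$P_k(u)=\sum_{\Gamma\text{ active at stage }k}|v_\Gamma\cdot u|\,1_{u\notin D_\Gamma}.$$
Let $u=\pm n(\psi)$, and let $x=\varphi^{(k)}-\psi$ be taken mod $\pi$ in $[0,\pi)$.

If $u\in\Sigma^{(k)}$, then by property 3 for each $\Gamma$ with $u\notin D_\Gamma$,
$$P_{k+1}(u)=\sum_{\Gamma:\,u\notin D_\Gamma}\ \sum_{\Lambda\text{ of }\Gamma}|v_\Lambda\cdot u|\,1_{u\notin D_\Lambda}\le\sum_{\Gamma:\,u\notin D_\Gamma}(|v_\Gamma\cdot u|+\eta')\le P_k(u)+\tau_k .\tag{5}$$

If $u\notin\Sigma^{(k)}$, then $0<x<2\delta$. Let $\ell(u)\le L_k$ be the total length of the active $\Gamma$ with $u\notin D_\Gamma$. Then $P_k(u)=\ell(u)\sin x$. The leftovers of these $\Gamma$ have total length $g\ell(u)$ and direction $e(\varphi^{(k)}-\beta)$, so $P_{k+1}(u)\le g\,\ell(u)\,|\sin(x-\beta)|$. There are two cases. If $x\ge\beta$, then $0\le x-\beta<x<\frac\pi2$, hence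
$$P_{k+1}(u)\le g\,P_k(u).\tag{6}$$
If $0<x<\beta$, which we call a *passage* of $u$, then $|\sin(x-\beta)|\le\beta$, hence
$$P_{k+1}(u)\le gL_k\beta=L_{k+1}\beta .\tag{7}$$

**Step 5: every direction is passed.** This step bounds $P_N$ uniformly. Fix $u=\pm n(\psi)$ and let $x_0\in[0,\pi)$ be $\varphi^{(0)}-\psi$ mod $\pi$; at stage $k$ the quantity $x$ is $x_0-k\beta$ mod $\pi$. Put $k^*=\lfloor x_0/\beta\rfloor$. Since $x_0<\pi\le N\beta$, we have $k^*\le N-1$, and $0\le x_0-k^*\beta<\beta$. If this number is $0$, then $u\perp e(\varphi^{(k^*)})$ and $P_{k^*}(u)=0$. Otherwise $0<x<\beta<2\delta$ at stage $k^*$, so $u\notin\Sigma^{(k^*)}$ and stage $k^*$ is a passage: $P_{k^*+1}(u)\le L_{k^*+1}\beta\le L_N\beta$. In either case there is a stage $j_0\le N$ with $P_{j_0}(u)\le L_N\beta$.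

At each later step, by (5), (6), (7) and $g\ge1$, either $P_{j+1}(u)\le gP_j(u)+\tau_j$ or $P_{j+1}(u)\le L_N\beta$. We claim that for $j\ge j_0$
$$P_j(u)\le g^{\,j-j_0}\Big(L_N\beta+\sum_{i<j}\tau_i\Big).$$
This holds for $j=j_0$. If it holds for $j$, then in the first case
$$P_{j+1}(u)\le g^{\,j+1-j_0}\Big(L_N\beta+\sum_{i<j}\tau_i\Big)+\tau_j\le g^{\,j+1-j_0}\Big(L_N\beta+\sum_{i\le j}\tau_i\Big),$$
and in the second case it is clear. With $j=N$, (4) and $L_N=g^N|q-p|$,
$$P_N(u)\le g^N\Big(L_N\beta+\sum_i\tau_i\Big)\le2g^{2N}|q-p|\,\beta .$$

**Step 6: the growth is bounded.** This step chooses $a$. By (2) and $N\le\frac\pi\beta+1$,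
$$g^N\le(1+a)^N\le e^{aN}\le e^{a(\pi/\beta+1)}\le e^{2\pi/\sin2\delta+1}=:G_\delta ,$$
which does not depend on $a$. Hence
$$\int_{S^1}P_N\,du\le4\pi\,G_\delta^2\,|q-p|\,\beta<\frac\varepsilon2$$
if $a$ is small enough, since $\beta\le\frac\pi2a$. Fix such an $a$.

**Step 7: stopping.** This step collects the areas. Stop at stage $N$ and give the remaining active segments arbitrary angles. For a finished $\Gamma$ with angle $\varphi^{(j)}$, (3) gives
$$[\Gamma\times(S^1\setminus W_{\varphi^{(j)}})]\subset[\Gamma\times\Sigma^{(j)}]\subset[Z_N].$$
For the active segments,
$$\bigcup[\Gamma\times S^1]\subset[Z_N]\cup\bigcup[\Gamma\times(S^1\setminus D_\Gamma)],$$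
and by (F1) the last union has measure at most $\int_{S^1}P_N\,du<\varepsilon/2$. Since $|[Z_N]|<\varepsilon/2$, the total is less than $\varepsilon$. $\square$

## 8. Sets that miss an antipodal pair: proof of Theorem B

**Step 1: hiding the gap.** This step turns $E$ so that it avoids $W_\varphi$. Since $E$ is compact and $E\cup(-E)\ne S^1$, the complement of $E\cup(-E)$ is a nonempty open set, symmetric under $u\mapsto-u$. So there are $\psi_0$ and $\delta\in(0,\pi/8)$ with $\pm n(\psi)\notin E$ for $|\psi-\psi_0|\le\delta$. The set $R_\theta E$ then misses $\pm n(\psi)$ for $|\psi-\psi_0-\theta|\le\delta$. With $\theta=\varphi-\delta-\psi_0$ this is the range $\varphi-2\delta\le\psi\le\varphi$, so $R_\theta E\cap W_\varphi=\emptyset$.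

**Step 2: the motion.** This step assembles the motion. Let two positions with centres $p,q$ be given, and let $\varepsilon>0$. If $p=q$, rotate. If $p\ne q$, take the path of Proposition 2 (with any $\rho_0$). Move the centre along $\Gamma_i$ with constant orientation $\theta_i=\varphi_i-\delta-\psi_0$. At the vertices, and at the two ends, rotate about the momentary centre to the required orientation. On $\Gamma_i$ the swept set is $[\Gamma_i\times R_{\theta_i}E]\subset[\Gamma_i\times(S^1\setminus W_{\varphi_i})]$, and each rotation sweeps a subset of a circle. So the swept set lies in $\bigcup_i[\Gamma_i\times(S^1\setminus W_{\varphi_i})]$ together with finitely many circles, and its area is less than $\varepsilon$. This proves Theorem B.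

## 9. The price $2rd$ of displacing a longer arc: proof of Theorem C

Let $r=1$. The number $m(d)$ depends only on $d$: an isometry carries one pair of centres to any other pair at the same distance without changing areas, and the orientations at the two ends can be adjusted by rotations of area $0$.

**Step 1: lower bound.** This step uses Theorem A repeatedly in disjoint discs. The bound $m(d)\ge\lambda_1(d)$ is Theorem A. Let $k_0=\lfloor d/6\rfloor$ and, for $0\le k\le k_0$, $t_k=\min\{t:|c(t)-p|=6k\}$; these exist because $|c(1)-p|=d$, and they increase with $k$. Apply Theorem A to the motion restricted to $[t_k,t_{k+1}]$, $k<k_0$. The displacement of the centre is at least $6(k+1)-6k=6\ge2$, so $|A\cap B(c(t_k),3)|\ge\pi$. The centres $c(t_k)$ have mutual distances at least $6$, so the open discs $B(c(t_k),3)$, $k<k_0$, are pairwise disjoint. Hence $|A|\ge\pi k_0$.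

**Step 2: hiding half of the gap.** This step adapts the motion of Section 8 to a set that has a one-sided gap only. Let $v=q-p$, $|v|=d>0$ (for $d=0$ rotate). As $E\ne S^1$ is compact, for all sufficiently small $\delta\in(0,\pi/8)$ there is a $\psi_0$ (which may be kept fixed as $\delta$ decreases) with $n(\psi)\notin E$ for $|\psi-\psi_0|\le\delta$. Apply Proposition 2 with $\varepsilon,\rho_0,\delta$. On $\Gamma_i$ choose $\sigma_i\in\{1,-1\}$ with
$$\sigma_i\,n(\varphi_i-\delta)\cdot v\le0 ,$$
and orient $E$ so that $R_{\theta_i}E\cap\sigma_iW^+_{\varphi_i}=\emptyset$. This is possible with $\theta_i=\varphi_i-\delta-\psi_0$ if $\sigma_i=1$, and with $\pi$ added if $\sigma_i=-1$. Then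
$$R_{\theta_i}E\subset(S^1\setminus W_{\varphi_i})\cup(-\sigma_iW^+_{\varphi_i}).$$
The midpoint $-\sigma_in(\varphi_i-\delta)$ of the arc $-\sigma_iW^+_{\varphi_i}$ makes an angle at most $\frac\pi2$ with $v$, and all its other points are within angle $\delta$ of the midpoint. So
$$-\sigma_iW^+_{\varphi_i}\subset H_\delta:=\{u\in S^1:\ \angle(u,v)\le\tfrac\pi2+\delta\}.$$

**Step 3: upper bound.** This step computes the area. Rotate at vertices and ends as before. Up to null sets, the swept set lies in a set of measure $<\varepsilon$ together with $\bigcup_i[\Gamma_i\times H_\delta]$. Since $\Gamma_i\subset[p,q]_{\rho_0}$, the latter is contained in $\big[[p,q]\times H_\delta\big]_{\rho_0}$ by (F2). By (F1),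
$$\big|[[p,q]\times H_\delta]\big|\le\int_{H_\delta}|v\cdot u|\,du=d\int_{-\pi/2-\delta}^{\pi/2+\delta}|\cos x|\,dx=2d+2d(1-\cos\delta).$$
Letting $\varepsilon\to0$, then $\rho_0\to0$ (by (F2), as $H_\delta$ is compact), then $\delta\to0$, we get $m(d)\le2d$.

**Step 4: the constant.** This step compares the two bounds for small $d$. With $y=d/2$, $\lambda_1(d)=2\arcsin y+2y\sqrt{1-y^2}=4y-O(y^3)=2d-O(d^3)$, so $m(d)/(2d)\to1$ as $d\to0$. This proves Theorem C.

## 10. Closed connected sets: proof of Corollary D

**Step 1: reduction to lines and circles.** This step uses the theorem of Csörnyei, Héra and Laczkovich. Let $E$ be nonempty, closed, connected, $E\ne\mathbb R^2$, with the strong Kakeya property. If all positions of $E$ coincided, $E$ would be invariant under all translations, hence empty or $\mathbb R^2$. So $E$ has two distinct positions and therefore has the Kakeya property. By the quoted theorem $E$ lies in a line or in a circle. Being closed and connected, it is a point, a segment, a half-line, a line, an arc, or a whole circle.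

**Step 2: half-lines and lines fail.** This step shows that a change of direction sweeps infinite area. A line contains a half-line, and moving the line to a non-parallel position moves that half-line to a position with a different direction. So consider a half-line moved to a position with a different direction. Write it as the half-line from the apex $b(t)$ in the direction $e(\theta(t))$, with $b,\theta$ continuous; $\theta$ goes from $\theta_0$ to $\theta_1\ne\theta_0$. By symmetry let $\theta_0<\theta_1$. There is an $M>0$ with $|b(t)|<M$ for all $t$. Let $I$ be a compact subinterval of $(\theta_0,\theta_1)$ with positive length less than $2\pi$, let $x$ have polar angle $\gamma\in I$, and let $|x|>M$. Then $x-b(t)\in B(x,M)$, so $x-b(t)$ has an argument $\gamma(t)$, continuous in $t$, with $|\gamma(t)-\gamma|\le\arcsin(M/|x|)$. If $|x|$ is larger than some $R_0$, independent of $\gamma\in I$, this is less than the distance from $I$ to $\{\theta_0,\theta_1\}$. Then $\gamma(0)-\theta(0)>0$ and $\gamma(1)-\theta(1)<0$, so $\gamma(t)=\theta(t)$ for some $t$. For this $t$ the point $x$ lies on the half-line. Hence the swept set contains the whole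 region $\{|x|>R_0,\ \text{polar angle in }I\}$, whose area is infinite.

**Step 3: long arcs and circles fail.** This step applies the lower bound. A whole circle, or an arc of angle $\ge\pi$, satisfies $E\cup E^*=C$, so it does not have the strong Kakeya property by Theorem A. What remains is a point, a segment, or an arc of angle $<\pi$.

**Step 4: the converse.** This step checks that the three remaining kinds have the property. A point can be moved along a segment, with area $0$. A line segment has the strong Kakeya property by Davies' theorem. An arc of angle $<\pi$ has it by Theorem B. This proves Corollary D.
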